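\title{The sign of the Hodge--Riemann form on non-Archimedean analogs of valuations}

\begin{abstract}
Let $\mathbb F$ be a non-Archimedean local field with ring of integers $\mathcal O$, and let $V=\mathbb F^n$. The spaces $Val_i^\infty(V)$ of smooth translation-invariant even valuations carry a product and a distinguished element $V_1$ of degree one, so one can speak of primitive valuations and of a Hodge--Riemann form. For $1\le i\le n/2$ this form is represented by a $GL_n(\mathcal O)$-equivariant operator on functions on the Grassmannian of $(n-i)$-dimensional subspaces, which acts on each irreducible component $\rho$ by a scalar $\lambda_\rho$. We prove that $\lambda_\rho>0$ when $\rho$ consists of primitive valuations. We also find the sign of $\lambda_\rho$ for every $\rho$, show that multiplication by $V_1^{n-2i}$ is a bijection from degree $i$ to degree $n-i$, and compute $\lambda_\rho$ for $i=1$. The proof reduces everything to the kernel $|\Lambda/(\Lambda_M+\Lambda_L)|^{-1}$ on pairs of subspaces and expands this kernel, by M\"obius inversion over sublattices,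 into a sum of squares whose signs depend only on a rank.
\end{abstract}

\section{The question and the results}\label{sec:intro}

On a compact K\"ahler manifold of complex dimension $n$ with K\"ahler class $\omega$, a class $\eta$ of type $(i,i)$ with $i\le n/2$ is called primitive if $\eta\,\omega^{n-2i+1}=0$, and the Hodge--Riemann relations say that $(-1)^i\int\eta\,\bar\eta\,\omega^{n-2i}>0$ for every primitive $\eta\ne0$. The statement makes sense in any graded algebra with a conjugation, a distinguished element of degree one, and a top-degree part spanned by a positive generator. This paper treats one such algebra, built from valuations on a vector space over a non-Archimedean local field.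

\subsection{Lattices and Grassmannians}
Let $\mathbb F$ be a non-Archimedean local field, $\mathcal O$ its ring of integers, $\pi$ a uniformizer, $q=|\mathcal O/\pi|$, and $|\cdot|$ the absolute value with $|\pi|=q^{-1}$. Fix $n\ge2$ and put
\[
V=\mathbb F^n,\qquad \Lambda=\mathcal O^n,\qquad K=GL(\Lambda)=GL_n(\mathcal O),\qquad K_N=\ker\bigl(K\to GL_n(\mathcal O/\pi^N)\bigr)
\]
for $N\ge1$, and $K_0=K$. For a subspace $M\subset V$ let $\Lambda_M=M\cap\Lambda$. The module $\Lambda/\Lambda_M$ is finitely generated and torsion free, hence free, so $\Lambda_M$ is a direct summand of $\Lambda$ of rank $\dim M$. Let $vol_M$ be the Lebesgue (Haar) measure on $M$ with $vol_M(\Lambda_M)=1$.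

For $0\le k\le n$ let $Gr_k$ be the Grassmannian of $k$-dimensional subspaces of $V$; the spaces $Gr_0$ and $Gr_n$ are points. The compact group $K$ acts transitively on $Gr_k$, because a basis of $\Lambda_M$ extends to a basis of $\Lambda$. We write $dL$ for the invariant probability measure, $C^\infty(Gr_k)$ for the space of locally constant complex functions, and $(f,g)=\int f\bar g\,dL$. For $a\le b$ the \emph{Radon transform}
\[
R_{a,b}\colon C^\infty(Gr_b)\to C^\infty(Gr_a)
\]
sends $f$ to the function whose value at $N\in Gr_a$ is the average of $f(L)$ over all $L\in Gr_b$ with $L\supset N$, taken with respect to the probability measure invariant under the stabilizer of $N$ in $K$.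

\subsection{Valuations}\label{sub:val}
For $1\le j\le n$ let $Val_j^\infty(V)$ be the space of smooth translation-invariant even valuations of degree $j$ on $V$, the non-Archimedean analog introduced by Alesker and Bernstein. We use only the four properties (V1)--(V4) below, which are part of the setting. A reader who has not met these spaces may take the four properties as axioms: by Theorem~\ref{thm:B}(3) they determine the spaces and the product.

The building blocks are pulled-back measures. If $p\colon V\to W$ is linear, $\dim W=j$, and $\mu$ is a Lebesgue measure on $W$, then $p^*\mu$ takes the value $\mu(p(A))$ on a compact set $A\subset V$. Its restriction to a $j$-dimensional subspace $M$ is a Lebesgue measure on $M$ if $p|_M$ is an isomorphism, and is zero otherwise. For a subspace $L$ let $p_L\colon V\to V/L$ be the quotient map and $\mu_L$ the Lebesgue measure on $V/L$ with $\mu_L(p_L(\Lambda))=1$. Thus $p_L^*\mu_L$ measures the shadow of a set projected along $L$.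

\begin{itemize}
\item[(V1)] \emph{Klain-type embedding.} A valuation $\phi\in Val_j^\infty(V)$ restricts to each $M\in Gr_j$ as a complex multiple of Lebesgue measure, $\phi|_M=(\operatorname{Kl}\phi)(M)\,vol_M$. The \emph{Klain function} $\operatorname{Kl}\phi$ is locally constant, and $\operatorname{Kl}\colon Val_j^\infty(V)\to C^\infty(Gr_j)$ is linear, injective and compatible with the action of $K$.
\item[(V2)] \emph{Averages of shadows.} For $f\in C^\infty(Gr_{n-j})$,
\[
\mathcal D_jf=\int_{Gr_{n-j}}f(L)\,p_L^*\mu_L\,dL\ \in\ Val_j^\infty(V).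
\]
\item[(V3)] \emph{Alesker's product} (the exterior product restricted to the diagonal) is bilinear and associative, and for $a+b\le n$
\[
\mathcal D_af\cdot\mathcal D_bg=\iint f(L)\,g(L')\,(p_L\times p_{L'})^*(\mu_L\boxtimes\mu_{L'})\,dL\,dL'\ \in\ Val_{a+b}^\infty(V).
\]
\item[(V4)] The \emph{first intrinsic volume} $V_1\in Val_1^\infty(V)$ is nonzero and $K$-invariant.
\end{itemize}
In (V2) and (V3) the restriction of the integral to a subspace $M$ is the integral of the restrictions. We put $\phi\cdot V_1^0=\phi$, and $\bar\phi$ denotes the valuation with Klain function $\overline{\operatorname{Kl}\phi}$. In degree $n$ the Grassmannian is a point and $\mathcal D_n(1)=vol_V$, so $Val_n^\infty(V)=\mathbb C\cdot vol_V$. In degree one, $\operatorname{Kl}V_1$ is a nonzero $K$-invariant function on $Gr_1$, hence a nonzero constant; so is $\operatorname{Kl}\mathcal D_1(1)$, as we check in Section~\ref{sec:kernel}. Therefore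
\begin{equation}\label{eq:alpha}
V_1=\alpha\,\mathcal D_1(1),\qquad\alpha\ne0,
\end{equation}
and $\alpha>0$ in the usual normalization.

\subsection{The question}
Fix $i$ with $1\le i\le n/2$. The space of \emph{primitive} valuations of degree $i$ is
\[
P_i=\{\phi\in Val_i^\infty(V):\ \phi\cdot V_1^{\,n-2i+1}=0\};
\]
it does not depend on $\alpha$. The representation of $K$ on $C^\infty(Gr_{n-i})$ is a multiplicity-free direct sum of finite-dimensional irreducible representations (we recall the proof in Lemma~\ref{lem:mult}); we call them its \emph{components}. The operator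
\[
A_i=(-1)^i\,\operatorname{Kl}\circ\,\mathcal D_{n-i}\circ R_{i,n-i}\colon\ C^\infty(Gr_{n-i})\to C^\infty(Gr_{n-i})
\]
commutes with $K$, so it acts on each component $\rho$ by a scalar $\lambda_\rho$. The following problem comes from \cite{Alesker}.

\medskip
\noindent\textbf{Problem.} \emph{Let $\rho$ be a component of $C^\infty(Gr_{n-i})$ that is orthogonal to $\operatorname{Ker}\mathcal D_i$ in $L^2(Gr_{n-i})$ and satisfies $\mathcal D_i(\rho)\subset P_i$. Prove or disprove that $\lambda_\rho>0$.}
\medskip

The operator $A_i$ represents the Hodge--Riemann form. Multiplying $\mathcal D_af$ by $V_1$ amounts, up to a constant, to applying a Radon transform to $f$, and this gives, for $\phi=\mathcal D_if$,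
\begin{equation}\label{eq:HR}
(-1)^i\,\phi\cdot\bar\phi\cdot V_1^{\,n-2i}=\alpha^{n-2i}\beta\,(A_if,f)\,vol_V
\end{equation}
with a constant $\beta>0$ (Proposition~\ref{prop:dict}). So the problem asks for the Hodge--Riemann inequality, one component at a time, and the K\"ahler model suggests a positive answer. The first hypothesis on $\rho$ sets aside components killed by $\mathcal D_i$, on which the left side of \eqref{eq:HR} vanishes for a trivial reason. The second cannot be dropped: on the constants, $\operatorname{Kl}\mathcal D_{n-i}R_{i,n-i}$ averages a nonnegative kernel and is multiplication by a positive number, so $\lambda_\rho$ has sign $(-1)^i$ there and is negative for odd $i$.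

\begin{theorem}\label{thm:A}
Let $n\ge2$ and $1\le i\le n/2$, and let $\rho$ be a component of $C^\infty(Gr_{n-i})$ with $\mathcal D_i(\rho)\subset P_i$. Then $\lambda_\rho>0$.
\end{theorem}

Thus the answer is positive, and the hypothesis $\rho\perp\operatorname{Ker}\mathcal D_i$ is not needed; in fact $\operatorname{Ker}\mathcal D_i=0$. To state the full result we need two more notions.

\emph{The kernel.} For subspaces $M,L\subset V$ put
\[
\kappa(M,L)=\bigl|\Lambda/(\Lambda_M+\Lambda_L)\bigr|^{-1}\in[0,1],
\]
with the convention $|X|^{-1}=0$ for infinite $X$. This number measures transversality. It is $0$ exactly when $M+L\ne V$ and $1$ exactly when $M$ and $L$ stay transversal modulo $\pi$. If $\dim M+\dim L=n$, then $\kappa(M,L)=|\det(x_1,\dots,x_n)|$, where the $x_j$ run through a basis of $\Lambda_M$ and a basis of $\Lambda_L$; for two lines in a Euclidean plane the corresponding quantity is the sine of the angle between them.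

\emph{The level.} Since $R_{a,b}R_{b,c}=R_{a,c}$, the images of the Radon transforms form a chain
\begin{equation}\label{eq:chain}
\mathbb C\cdot1=\operatorname{Im}R_{n-i,n}\subset\operatorname{Im}R_{n-i,n-1}\subset\dots\subset\operatorname{Im}R_{n-i,n-i}=C^\infty(Gr_{n-i}).
\end{equation}
The \emph{level} $k(\rho)\in\{0,\dots,i\}$ of a component $\rho$ is the smallest $k$ with $\rho\subset\operatorname{Im}R_{n-i,n-k}$.

\begin{theorem}\label{thm:B}
Let $n\ge2$ and $1\le i\le n/2$, and let $\rho$ run over the components of $C^\infty(Gr_{n-i})$.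
\begin{itemize}
\item[(1)] For every $\rho$, $\lambda_\rho$ is a nonzero real number of sign $(-1)^{i-k(\rho)}$.
\item[(2)] $\mathcal D_i(\rho)\subset P_i\iff k(\rho)=i\iff\rho\perp\operatorname{Im}R_{n-i,n-i+1}$.
\item[(3)] $\mathcal D_i$ is injective and $\mathcal D_i(C^\infty(Gr_{n-i}))=Val_i^\infty(V)\cong C^\infty(Gr_i)$, the isomorphism being $\operatorname{Kl}$; the same holds with $i$ and $n-i$ interchanged. Multiplication by $V_1^{n-2i}$ is a bijection $Val_i^\infty(V)\to Val_{n-i}^\infty(V)$.
\item[(4)] Assume $\alpha>0$ in \eqref{eq:alpha}. For $0\ne\phi\in P_i$, the valuation $(-1)^i\phi\cdot\bar\phi\cdot V_1^{n-2i}$ is a positive multiple of $vol_V$. For $0\ne\phi\in\mathcal D_i(\rho)$ it is a nonzero multiple of $vol_V$ of sign $(-1)^{i-k(\rho)}$.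
\item[(5)] For $s>0$, the operator on $C^\infty(Gr_{n-i})$ with kernel $\kappa^s$ acts on each $\rho$ by a nonzero real number of sign $(-1)^{k(\rho)}$.
\item[(6)] Let $i=1$. The components of $C^\infty(Gr_{n-1})$ are $\rho_m$, $m\ge0$, where $\rho_0$ is the space of constants and, for $m\ge1$, $\rho_m$ is the orthogonal complement of the $K_{m-1}$-invariant functions in the $K_m$-invariant functions. For $m\ge1$,
\[
\lambda_{\rho_m}=\frac{(q-1)^2\,q^{2n-1}}{(q+1)(q^{n-1}-1)(q^n-1)}\;q^{-mn}.
\]
\end{itemize}
\end{theorem}

Theorem~\ref{thm:A} is the combination of (2) and (1). Part (6) shows that the positive numbers $\lambda_\rho$ have no positive lower bound.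

\subsection{The method}
Section~\ref{sec:kernel} removes the valuations: both $A_i$ and the condition of primitivity are expressed through the single operator with kernel $\kappa$ on $Gr_{n-i}\times Gr_{n-i}$. What remains is to find the sign of the Hermitian form $\iint\kappa(M,L)g(L)\overline{g(M)}$. The number $\kappa(M,L)$ depends only on the sum $\Lambda_M+\Lambda_L$, and a sublattice $\Lambda'\subset\Lambda$ contains this sum if and only if it contains $\Lambda_M$ and $\Lambda_L$ separately. Hence any expression of $\kappa$ as a sum of weights over the sublattices $\Lambda'\supset\Lambda_M+\Lambda_L$ writes the form as a weighted sum of squares $\bigl|\int_{\Lambda_M\subset\Lambda'}g\bigr|^2$. M\"obius inversion finds the weights; their sign is $(-1)^r$, where $r$ is the number of generators of $\Lambda/\Lambda'$. On subspaces of codimension $k$ only $r\le k$ occurs, and orthogonality to the Radon image kills all $r<k$. Section~\ref{sec:hyper} does this by hand for hyperplanes, Section~\ref{sec:squares} in general, and Section~\ref{sec:proofs} deduces the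 theorems.

\section{Functions on Grassmannians}\label{sec:functions}

\subsection{Finite quotients}
The groups $K_N$ are open normal subgroups of finite index in $K$ and form a basis of neighborhoods of the identity. So the $K_N$-orbits on $Gr_m$ are open, finite in number, and permuted transitively by $K$; they all have the same positive measure, and every nonempty open set has positive measure. A function $f\in C^\infty(Gr_m)$ is constant on some orbit $K_{N(x)}x$ around each point $x$; finitely many of these cover $Gr_m$, and $f$ is $K_N$-invariant for the largest $N(x)$ used. Hence $C^\infty(Gr_m)$ is the increasing union of the finite-dimensional $K$-stable spaces $C^\infty(Gr_m)^{K_N}$, and an operator that commutes with $K$ maps $K_N$-invariant functions to $K_N$-invariant functions.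

We use Nakayama's lemma in the form: vectors of $\Lambda$ that span $\Lambda/\pi\Lambda$ generate $\Lambda$.

\begin{lemma}\label{lem:orbits}
Let $N\ge1$ and $M,M_0\in Gr_m$. The following are equivalent: {\rm(a)} $M$ and $M_0$ lie in the same $K_N$-orbit; {\rm(b)} $\Lambda_M+\pi^N\Lambda=\Lambda_{M_0}+\pi^N\Lambda$; {\rm(c)} $\Lambda_M\subset\Lambda_{M_0}+\pi^N\Lambda$.
\end{lemma}

\begin{proof}
An element of $K_N$ acts trivially on $\Lambda/\pi^N\Lambda$, so (a) implies (b), and (b) implies (c). Assume (c). Take a basis $e_1,\dots,e_n$ of $\Lambda$ whose first $m$ vectors form a basis of $\Lambda_M$, and choose $e_j'\in\Lambda_{M_0}$ with $e_j'\equiv e_j\pmod{\pi^N\Lambda}$ for $j\le m$. The map $e_j\mapsto e'_j$ $(j\le m)$, $e_j\mapsto e_j$ $(j>m)$ is congruent to the identity modulo $\pi^N$, so it lies in $K_N$. It maps $M$ into $M_0$, hence onto $M_0$.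
\end{proof}

\subsection{Multiplicity one}
A \emph{component} of $C^\infty(Gr_m)$ is an irreducible $K$-invariant subspace.

\begin{lemma}\label{lem:mult}
Let $0\le m\le n$.
\begin{itemize}
\item[(a)] The components of $C^\infty(Gr_m)$ are finite-dimensional, pairwise non-isomorphic and pairwise orthogonal.
\item[(b)] Every $K$-invariant subspace $W\subset C^\infty(Gr_m)$ is the direct sum of the components that it contains. Each component is either contained in $W$ or orthogonal to $W$, and $C^\infty(Gr_m)=W\oplus W^\perp$.
\item[(c)] An operator on $C^\infty(Gr_m)$ that commutes with $K$ acts on each component by a scalar.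
\end{itemize}
\end{lemma}

\begin{proof}
We first show that any $M,M_0\in Gr_m$ are interchanged by an element of $K$. Two subspaces $U,U_0$ of equal dimension in a finite-dimensional vector space have a common complement: if they are proper, their union is not the whole space, so we may pick a vector outside both, add it to both, and repeat. Apply this to the images of $\Lambda_M$ and $\Lambda_{M_0}$ in $\Lambda/\pi\Lambda$ and lift a basis of the complement. By Nakayama's lemma we get a submodule $E$ with $\Lambda=\Lambda_{M_0}\oplus E=\Lambda_M\oplus E$. Then $\Lambda_M$ is the graph of an $\mathcal O$-linear map $B\colon\Lambda_{M_0}\to E$, and the involution $(x,y)\mapsto(x,Bx-y)$ of $\Lambda_{M_0}\oplus E$ interchanges $\Lambda_{M_0}$ and $\Lambda_M$.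

Let $X_N$ be the finite set of $K_N$-orbits on $Gr_m$. Operators on $C^\infty(Gr_m)^{K_N}=\mathbb C^{X_N}$ that commute with $K$ are matrices invariant under the diagonal action of $K$ on $X_N\times X_N$. By the first paragraph all such matrices are symmetric, so $ST=(ST)^t=T^tS^t=TS$. A finite-dimensional unitary representation with commutative commutant is multiplicity free. A component is generated by one vector, so it lies in some $\mathbb C^{X_N}$, and two components lie in a common one; so distinct components are non-isomorphic, and the orthogonal projection of one to the other vanishes by Schur's lemma. This proves (a). A vector of $W$ lies in a finite-dimensional $K$-stable space $W^{K_N}$, which is a sum of components; this gives the first claim of (b), for $W$ and for the whole space, and the other claims follow from orthogonality. In (c), the image of a component $\rho$ is zero or isomorphic to $\rho$, hence contained in $\rho$, and Schur's lemma applies.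
\end{proof}

\subsection{Radon transforms}\label{sub:radon}
Let $M\subset V$ be a subspace and write $\Lambda=\Lambda_M\oplus E$. Block-diagonal matrices show that the stabilizer of $M$ in $K$ surjects onto $GL(\Lambda_M)$ and onto $GL(\Lambda/\Lambda_M)$. Hence it acts transitively on the set $Gr_a(M)$ of $a$-dimensional subspaces of $M$ and on the set of $b$-dimensional subspaces containing $M$, and its invariant probability measures on these sets are the invariant probability measures of the Grassmannians of $(M,\Lambda_M)$ and of $(V/M,\Lambda/\Lambda_M)$.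

Let $a\le b$. The group $K$ is transitive on flags $N\subset L$ with $\dim N=a$, $\dim L=b$, so there is only one invariant probability measure on these flags. Choosing $N$ first and then $L\supset N$, or $L$ first and then $N\subset L$, both produce it. So for every bounded Borel function $F$ on flags,
\begin{equation}\label{eq:flags}
\int_{Gr_a}\int_{L\supset N}F(N,L)\,dL\,dN=\int_{Gr_b}\int_{Gr_a(L)}F(N,L)\,dN\,dL .
\end{equation}
In particular the adjoint $R_{a,b}^*g(L)$ is the average of $g$ over $Gr_a(L)$. For $a\le b\le c$ and fixed $N\in Gr_a$, choosing $L\supset N$ and then $L'\supset L$ gives a probability measure on $\{L'\in Gr_c:L'\supset N\}$ invariant under the stabilizer of $N$; by uniqueness, $R_{a,b}R_{b,c}=R_{a,c}$.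

\section{Reduction to the kernel $\kappa$}\label{sec:kernel}

It costs nothing to work with the powers $\kappa^s$, and this will give Theorem~\ref{thm:B}(5). Throughout, $s>0$.

\subsection{Kernel operators}
For $N\ge1$ put
\[
\kappa_N(M,L)=\bigl|\Lambda/(\Lambda_M+\Lambda_L+\pi^N\Lambda)\bigr|^{-1}.
\]

\begin{lemma}\label{lem:kappa}
\begin{itemize}
\item[(a)] $\kappa_N$ is locally constant, $0<\kappa_N\le1$, and $\kappa_N^s\to\kappa^s$ pointwise. In particular $\kappa$ is a Borel function.
\item[(b)] If $a+b\ge n$, the mean $m_s(n;a,b)=\int_{Gr_b}\kappa(M,L)^s\,dL$ does not depend on $M\in Gr_a$ and is positive.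
\item[(c)] If $L\subset M'$, then $\kappa(M,L)=\kappa(M,M')\,\kappa_{M'}(M\cap M',L)$, where $\kappa_{M'}$ is the kernel of the space $M'$ with the lattice $\Lambda_{M'}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $\kappa_N$ depends only on the $K_N$-orbits of $M$ and $L$. Let $C=\Lambda/(\Lambda_M+\Lambda_L)$, so that $\kappa_N=|C/\pi^NC|^{-1}$. If $C$ is finite, then $\pi^NC=0$ and $\kappa_N=\kappa$ for large $N$. If $C$ is infinite, it has a direct summand $\mathcal O$, so $\kappa_N^s\le q^{-Ns}\to0$.

(b) Independence of $M$ follows from $\kappa(gM,gL)=\kappa(M,L)$ for $g\in K$. Take a basis of $\Lambda$ whose first $a$ vectors span $M$, and let $L_0$ be the span of the last $b$ vectors. For $L$ in the $K_1$-orbit of $L_0$ we have $\Lambda_M+\Lambda_L+\pi\Lambda=\Lambda$, so $\kappa(M,L)=1$ by Nakayama's lemma. This orbit has positive measure.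

(c) Consider $\Lambda\supset\Lambda_M+\Lambda_{M'}\supset\Lambda_M+\Lambda_L$. The second quotient is $\Lambda_{M'}/\bigl(\Lambda_{M'}\cap(\Lambda_M+\Lambda_L)\bigr)$, and $\Lambda_{M'}\cap(\Lambda_M+\Lambda_L)=\Lambda_{M\cap M'}+\Lambda_L$ because $\Lambda_L\subset\Lambda_{M'}$.
\end{proof}

For $a+b\ge n$ define
\[
T^{(s)}_{a,b}\colon C^\infty(Gr_b)\to C^\infty(Gr_a),\qquad T^{(s)}_{a,b}f(M)=\int_{Gr_b}\kappa(M,L)^sf(L)\,dL,
\]
and $T_{a,b}=T^{(1)}_{a,b}$. The kernel is bounded, real, symmetric and $K$-invariant. So $T^{(s)}_{a,b}$ commutes with $K$, its values are $K_N$-invariant and hence locally constant, and $(T^{(s)}_{a,b})^*=T^{(s)}_{b,a}$. For $a+b<n$ the kernel vanishes identically; this is why the condition $i\le n/2$ will be needed for $T_{n-i,n-i}$.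

The operators $T^{(s)}$ absorb Radon transforms. This is what lets us move between Grassmannians without losing track of signs.

\begin{lemma}\label{lem:absorb}
If $a+b\ge n$ and $b\le b'$, then
\[
T^{(s)}_{a,b}R_{b,b'}=c\,T^{(s)}_{a,b'}\quad\text{and}\quad R_{b,b'}^*T^{(s)}_{b,a}=c\,T^{(s)}_{b',a},\qquad c=m_s(b';\,a+b'-n,\,b)>0 .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:flags},
\[
T^{(s)}_{a,b}R_{b,b'}f(M)=\int_{Gr_{b'}}\Bigl(\int_{Gr_b(M')}\kappa(M,L)^s\,dL\Bigr)f(M')\,dM' .
\]
By Lemma~\ref{lem:kappa}(c) the inner integral is $\kappa(M,M')^s\int_{Gr_b(M')}\kappa_{M'}(M\cap M',L)^s\,dL$. If $M+M'\ne V$, the first factor is $0$. Otherwise $\dim(M\cap M')=a+b'-n$, and the second factor is $m_s(b';a+b'-n,b)$. It is positive by Lemma~\ref{lem:kappa}(b), since $(a+b'-n)+b\ge b'$ is the hypothesis $a+b\ge n$. The second identity is the adjoint of the first.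
\end{proof}

\subsection{The dictionary}
We now translate (V1)--(V4). Let $\dim M=j$ and $\dim L=n-j$. Then $p_L(\Lambda)/p_L(\Lambda_M)\cong\Lambda/(\Lambda_M+\Lambda_L)$, so
\begin{equation}\label{eq:shadow}
(p_L^*\mu_L)|_M=\kappa(M,L)\,vol_M;
\end{equation}
both sides vanish if $p_L|_M$ is not an isomorphism. Next let $L,L'$ have codimensions $a,b$ with $a+b\le n$. If $L+L'\ne V$, the image of $V$ in $V/L\times V/L'$ is a proper subspace, and the integrand of (V3) is zero. If $L+L'=V$, then $V/(L\cap L')\to V/L\times V/L'$ is an isomorphism, and the exact sequence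
\[
0\to\Lambda/\Lambda_{L\cap L'}\to\Lambda/\Lambda_L\oplus\Lambda/\Lambda_{L'}\to\Lambda/(\Lambda_L+\Lambda_{L'})\to0,
\]
with maps $x\mapsto(x,x)$ and $(x,y)\mapsto x-y$, shows that the image of $\Lambda$ has measure $\kappa(L,L')$. Hence
\begin{equation}\label{eq:pair}
(p_L\times p_{L'})^*(\mu_L\boxtimes\mu_{L'})=\kappa(L,L')\;p_{L\cap L'}^*\mu_{L\cap L'}\qquad(L+L'=V).
\end{equation}

\begin{proposition}\label{prop:dict}
\begin{itemize}
\item[(a)] $\operatorname{Kl}\mathcal D_j=T_{j,n-j}$ for $1\le j\le n$. In particular $\overline{\mathcal D_jf}=\mathcal D_j\bar f$, and $\operatorname{Kl}\mathcal D_j(1)$ is the positive constant $m_1(n;j,n-j)$.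
\item[(b)] For $1\le i\le n/2$, $A_i=(-1)^ic_i\,T_{n-i,n-i}$ with $c_i=m_1(n-i;\,n-2i,\,i)>0$.
\item[(c)] For $a\ge1$ and $0\le k\le n-a$ there are constants $\beta,\beta'>0$ such that for all $f\in C^\infty(Gr_{n-a})$
\[
\mathcal D_af\cdot V_1^k=\alpha^k\beta\;\mathcal D_{a+k}R_{n-a-k,n-a}f,\qquad
\operatorname{Kl}\bigl(\mathcal D_af\cdot V_1^k\bigr)=\alpha^k\beta'\;T_{a+k,n-a}f .
\]
\item[(d)] Identity \eqref{eq:HR} holds, and $(A_if,f)$ is real.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Integrate \eqref{eq:shadow} against $f(L)\,dL$. This also completes the derivation of \eqref{eq:alpha}.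

(b) By (a) and Lemma~\ref{lem:absorb} with $a=b'=n-i$, $b=i$, we get $\operatorname{Kl}\mathcal D_{n-i}R_{i,n-i}=T_{n-i,i}R_{i,n-i}=c_iT_{n-i,n-i}$.

(c) Let $a+1\le n$. We compute the Klain function of $\mathcal D_af\cdot\mathcal D_1(1)$ at $M\in Gr_{a+1}$. By (V3), \eqref{eq:pair} and \eqref{eq:shadow} it equals
\[
\int_{Gr_{n-a}}f(L)\Bigl(\int_{H\in Gr_{n-1},\,H\not\supset L}\kappa(L,H)\,\kappa(M,L\cap H)\,dH\Bigr)dL .
\]
Fix $L$. The image of the measure $\kappa(L,H)\,dH$ under $H\mapsto L\cap H$ is a measure on $Gr_{n-a-1}(L)$ of total mass $\gamma=m_1(n;n-a,n-1)>0$. It is invariant under the stabilizer of $L$ in $K$, so it is $\gamma$ times the invariant probability measure (Section~\ref{sub:radon}). By \eqref{eq:flags} the expression becomes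
\[
\gamma\int_{Gr_{n-a}}f(L)\int_{Gr_{n-a-1}(L)}\kappa(M,N)\,dN\,dL=\gamma\int_{Gr_{n-a-1}}\kappa(M,N)\,R_{n-a-1,n-a}f(N)\,dN .
\]
By (a) and the injectivity of $\operatorname{Kl}$, $\mathcal D_af\cdot\mathcal D_1(1)=\gamma\,\mathcal D_{a+1}R_{n-a-1,n-a}f$. The first identity follows by induction on $k$ from \eqref{eq:alpha}, associativity, and the composition law for Radon transforms. For the second, apply $\operatorname{Kl}$ and use $T_{a+k,n-a-k}R_{n-a-k,n-a}=c\,T_{a+k,n-a}$ from Lemma~\ref{lem:absorb}.

(d) For $f\in C^\infty(Gr_{n-i})$ and $g\in C^\infty(Gr_i)$, (V3) and \eqref{eq:pair} with $L\cap L'=0$ give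
\[
\mathcal D_if\cdot\mathcal D_{n-i}g=\Bigl(\iint f(L)\,\kappa(L,L')\,g(L')\,dL'\,dL\Bigr)vol_V=\Bigl(\int f\cdot T_{n-i,i}g\,dL\Bigr)vol_V .
\]
By (a) and (c), $\bar\phi\cdot V_1^{n-2i}=\alpha^{n-2i}\beta\,\mathcal D_{n-i}R_{i,n-i}\bar f$. Taking $g=R_{i,n-i}\bar f$ and noting that $A_i$ commutes with complex conjugation, we get
\[
(-1)^i\phi\cdot\bar\phi\cdot V_1^{n-2i}=\alpha^{n-2i}\beta\,(f,A_if)\,vol_V.
\]
By (b), $A_i$ is self-adjoint, so $(f,A_if)=(A_if,f)$ is real.
\end{proof}

\section{Hyperplanes}\label{sec:hyper}

The case $i=1$ can be done by hand. It proves Theorem~\ref{thm:B}(6) and shows the mechanism of the general proof.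

\emph{Primitivity.} By Proposition~\ref{prop:dict}(c), $\mathcal D_1f\cdot V_1^{n-1}=\alpha^{n-1}\beta\,\mathcal D_nR_{0,n-1}f=\alpha^{n-1}\beta\,(\int f)\,vol_V$. So $\mathcal D_1f$ is primitive if and only if $f$ is orthogonal to the constants, which form $\operatorname{Im}R_{n-1,n}$.

\emph{The kernel.} For hyperplanes $M,M'$ let $v(M,M')\in\{0,1,\dots,\infty\}$ be the supremum of all $j$ with $\Lambda_M+\pi^j\Lambda=\Lambda_{M'}+\pi^j\Lambda$. By Lemma~\ref{lem:orbits}, $v\ge j$ means that $M$ and $M'$ lie in one $K_j$-orbit. Write $\Lambda_M=\ker\xi$ with $\xi\colon\Lambda\to\mathcal O$ surjective. Then $\Lambda/(\Lambda_M+\Lambda_{M'})\cong\mathcal O/\xi(\Lambda_{M'})$, and $\xi(\Lambda_{M'})\subset\pi^j\mathcal O$ if and only if $\Lambda_{M'}\subset\Lambda_M+\pi^j\Lambda$, that is, $v\ge j$ by Lemma~\ref{lem:orbits}(c). Therefore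
\begin{equation}\label{eq:hyper}
\kappa(M,M')=q^{-v(M,M')}=1-(q-1)\sum_{j\ge1}q^{-j}\,\mathbf 1[v(M,M')\ge j],
\end{equation}
by summing the geometric series $(q-1)\sum_{j=1}^vq^{-j}=1-q^{-v}$.

\emph{The sign.} Since $\Lambda/\Lambda_M\cong\mathcal O$, the only sublattice $\Lambda'\supset\Lambda_M$ with $\Lambda/\Lambda'\cong\mathcal O/\pi^j$ is $\Lambda_M+\pi^j\Lambda$. Hence
\[
\mathbf 1[v(M,M')\ge j]=\sum_{\Lambda/\Lambda'\cong\mathcal O/\pi^j}\mathbf 1[\Lambda_M\subset\Lambda']\,\mathbf 1[\Lambda_{M'}\subset\Lambda'],
\]
and \eqref{eq:hyper} turns into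
\begin{equation}\label{eq:hypersquares}
(T_{n-1,n-1}g,g)=\Bigl|\int g\Bigr|^2-(q-1)\sum_{j\ge1}q^{-j}\sum_{\Lambda/\Lambda'\cong\mathcal O/\pi^j}\Bigl|\int_{\Lambda_M\subset\Lambda'}g(M)\,dM\Bigr|^2 .
\end{equation}
There is one positive square, attached to $\Lambda'=\Lambda$, and it vanishes exactly in the primitive case. All other squares belong to nonzero cyclic quotients and come with a minus sign. For large $j$ the inner integrals are the values of $g$ times the measure of a $K_j$-orbit, so they do not all vanish if $g\neq0$. Thus $-(T_{n-1,n-1}g,g)>0$ for $0\ne g\perp1$, which by Proposition~\ref{prop:dict}(b) is Theorem~\ref{thm:A} for $i=1$.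

\begin{proof}[Proof of Theorem~\ref{thm:B}(6)]
\emph{Components.} Call a vector of $\mathcal O^n$ primitive if some coordinate is a unit. Hyperplanes correspond to primitive row vectors $\xi$ up to units, and by Lemma~\ref{lem:orbits} the set $X_j$ of $K_j$-orbits is the set $\mathbb P^{n-1}(\mathcal O/\pi^j)$ of primitive vectors modulo $\pi^j$ up to units. For $j\ge1$ the common measure of these orbits is
\[
w_j=|X_j|^{-1}=\frac{q^j-q^{j-1}}{q^{nj}-q^{n(j-1)}}=\frac{q-1}{q^n-1}\,q^{-(j-1)(n-1)} .
\]
The numbers $|X_0|=1,|X_1|,|X_2|,\dots$ increase strictly, so every $\rho_m$ is nonzero.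

The invariant $v$ determines the $K$-orbit of a pair. Indeed, move $\xi$ to $(1,0,\dots,0)$ and let $\xi'=(x_1,\dots,x_n)$; then $v$ is the least valuation among $x_2,\dots,x_n$. The stabilizer of the line through $\xi$ contains $GL_{n-1}(\mathcal O)$ acting on $(x_2,\dots,x_n)$, which brings this vector to $(\pi^v,0,\dots,0)$. If $v>0$, then $x_1$ is a unit and can be scaled to $1$; if $v=0$, we add a multiple of $x_2$ to $x_1$ to make it $1$. So $K$ has exactly $m+1$ orbits on $X_m\times X_m$, given by $\min(v,m)\in\{0,\dots,m\}$; all values occur since $n\ge2$. The commutant of $K$ on $C^\infty(Gr_{n-1})^{K_m}$ therefore has dimension $m+1$, and by Lemma~\ref{lem:mult} this space has exactly $m+1$ components. It is also the orthogonal sum of the $m+1$ nonzero invariant subspaces $\rho_0,\dots,\rho_m$, which are therefore the components.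

\emph{Eigenvalues of $T_{n-1,n-1}$.} The operator with kernel $\mathbf 1[v\ge j]$ is $w_jE_j$, where $E_j$ averages over $K_j$-orbits and is the orthogonal projection onto the $K_j$-invariant functions; the kernel $1$ gives $E_0$. On $\rho_m$, $E_j=0$ for $j<m$ and $E_j=\mathrm{id}$ for $j\ge m$. By \eqref{eq:hyper}, for $m\ge1$,
\[
-T_{n-1,n-1}|_{\rho_m}=(q-1)\sum_{j\ge m}q^{-j}w_j=\frac{(q-1)^2q^{n-1}}{q^n-1}\sum_{j\ge m}q^{-jn}=\frac{(q-1)^2q^{2n-1}}{(q^n-1)^2}\,q^{-mn}.
\]

\emph{The constant $c_1$.} Put $d=n-1$. By Proposition~\ref{prop:dict}(b), $c_1=m_1(d;d-1,1)$ is the mean of $\kappa$ between the hyperplane $x_1=0$ in $\mathbb F^d$ and a random line. The invariant measure on lines is the image of the normalized Haar measure on primitive vectors $x\in\mathcal O^d$, and $\kappa=|x_1|$. Primitive vectors have measure $1-q^{-d}$ in $\mathcal O^d$. For $j\ge1$, a vector with $\pi^j\mid x_1$ is primitive if and only if $(x_2,\dots,x_d)$ is, so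
\[
\operatorname{Prob}(\pi^j\mid x_1)=q^{-j}\,\frac{1-q^{-(d-1)}}{1-q^{-d}}=q^{-j}\,\frac{q^d-q}{q^d-1}.
\]
Expanding $|x_1|$ as in \eqref{eq:hyper} and using $(q-1)\sum_{j\ge1}q^{-2j}=1/(q+1)$, we get
\[
c_1=1-\frac{q^d-q}{(q+1)(q^d-1)}=\frac{q^{d+1}-1}{(q+1)(q^d-1)}=\frac{q^n-1}{(q+1)(q^{n-1}-1)} .
\]
Since $\lambda_{\rho_m}=-c_1T_{n-1,n-1}|_{\rho_m}$, the product of the two expressions is the stated value.
\end{proof}

For $n=2$ the formula reads $\lambda_{\rho_m}=q^{3-2m}/(q+1)^2$.

\section{The kernel as a signed sum of squares}\label{sec:squares}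

To extend \eqref{eq:hypersquares} to codimension $k$ we need two things. The quotients $\Lambda/(\Lambda_M+\Lambda_L)$ are no longer cyclic, so the geometric series must be replaced by an identity valid for all finite modules. And there are now infinitely many squares of the wrong sign, all of which must vanish on the functions of interest.

For a finite $\mathcal O$-module $B$ let $\operatorname{rk}B=\dim_{\mathcal O/\pi}B/\pi B$, the minimal number of generators.

\subsection{M\"obius inversion over submodules}
We look for weights $h_s(B)$, depending only on the isomorphism class of $B$, such that $|C|^{-s}$ is the sum of $h_s$ over all quotients of $C$. Recall that the M\"obius function $\mu$ of a finite poset is defined by $\mu(E,E)=1$ and $\sum_{E\le D'\le D}\mu(E,D')=0$ for $E<D$, and that M\"obius inversion says: if $G(E)=\sum_{D\ge E}\mu(E,D)F(D)$ for all $E$, then $F(E)=\sum_{D\ge E}G(D)$. Recall also the $q$-binomial theorem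
\begin{equation}\label{eq:qbin}
\sum_{r=0}^kq^{r(r-1)/2}\binom kr_q\,t^r=\prod_{j=0}^{k-1}(1+tq^j),
\end{equation}
where $\binom kr_q$ is the number of $r$-dimensional subspaces of a $k$-dimensional space over the field with $q$ elements.

\begin{lemma}\label{lem:mobius}
For a finite $\mathcal O$-module $B$ put
\[
h_s(B)=|B|^{-s}\prod_{j=0}^{\operatorname{rk}B-1}(1-q^{s+j}).
\]
Then $|C|^{-s}=\sum_{D\le C}h_s(C/D)$ for every finite $\mathcal O$-module $C$, the sum being over all submodules. For $s>0$ the number $h_s(B)$ is nonzero of sign $(-1)^{\operatorname{rk}B}$.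
\end{lemma}

\begin{proof}
Let $B$ be a finite module of rank $k$ and $B[\pi]$ the kernel of multiplication by $\pi$. The kernel and the cokernel of an endomorphism of a finite group have the same order, so $\dim B[\pi]=k$. The submodules of $B$ isomorphic to $(\mathcal O/\pi)^r$ are the $r$-dimensional subspaces of $B[\pi]$.

In the lattice of submodules, P.~Hall's formula holds: $\mu(0,D)=(-1)^rq^{r(r-1)/2}$ if $D\cong(\mathcal O/\pi)^r$, and $\mu(0,D)=0$ otherwise. To verify it, sum the right side over all $D\le B$ for $B\neq0$: by \eqref{eq:qbin} with $t=-1$ the sum is $\prod_{j=0}^{k-1}(1-q^j)=0$, which is the recursion defining $\mu(0,\cdot)$. Now \eqref{eq:qbin} with $t=-q^s$ gives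
\[
\sum_{D\le B}\mu(0,D)\,|B/D|^{-s}=|B|^{-s}\sum_{r=0}^k(-1)^rq^{r(r-1)/2}\binom kr_qq^{sr}=h_s(B).
\]
Fix $C$ and let $F(D)=|C/D|^{-s}$. The interval of submodules between $E$ and $C$ is the submodule lattice of $C/E$, so the last identity for $B=C/E$ reads $h_s(C/E)=\sum_{D\ge E}\mu(E,D)F(D)$. M\"obius inversion at $E=0$ gives the claim. Each factor $1-q^{s+j}$ is negative for $s>0$.
\end{proof}

For $s=1$ we have $h_1(0)=1$ and $h_1(\mathcal O/\pi^j)=-(q-1)q^{-j}$, the coefficients in \eqref{eq:hyper}. For $C=(\mathcal O/\pi)^2$ the lemma says $q^{-2}=1+(q+1)\,q^{-1}(1-q)+q^{-2}(1-q)(1-q^2)$, with signs $+,-,+$ in ranks $0,1,2$. At $s=0$ all weights with $B\ne0$ vanish, so the hypothesis $s>0$ is needed here as well as in Lemma~\ref{lem:kappa}(a).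

The module $\Lambda/(\Lambda_M+\Lambda_L)$ may be infinite, and its order is unbounded, so we apply the lemma to the truncation $C=\Lambda/(\Lambda_M+\Lambda_L+\pi^N\Lambda)$. Its submodules correspond to the sublattices $\Lambda'$ that contain $\Lambda_M$, $\Lambda_L$ and $\pi^N\Lambda$. This gives a finite sum over an index set independent of $M$ and $L$:
\begin{equation}\label{eq:expand}
\kappa_N(M,L)^s=\sum_{\pi^N\Lambda\subset\Lambda'\subset\Lambda}h_s(\Lambda/\Lambda')\;\mathbf 1[\Lambda_M\subset\Lambda']\;\mathbf 1[\Lambda_L\subset\Lambda'] .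
\end{equation}

\subsection{Vanishing of the lower ranks}
For $1\le k\le n$ let
\[
W_k=(\operatorname{Im}R_{n-k,n-k+1})^\perp\subset C^\infty(Gr_{n-k}),
\]
and let $W_0=C^\infty(Gr_n)=\mathbb C$. If $\operatorname{rk}(\Lambda/\Lambda')$ is smaller than the codimension of $M$, then the condition $\Lambda_M\subset\Lambda'$ leaves room: $M$ can be enlarged by one dimension inside $\Lambda'$, with a probability that does not depend on $M$. So the indicator of the condition is a Radon transform.

\begin{lemma}\label{lem:vanish}
Let $1\le k\le n$ and $g\in W_k$. If $\Lambda'\subset\Lambda$ has finite index and $\operatorname{rk}(\Lambda/\Lambda')\le k-1$, then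
\[
\int_{Gr_{n-k}}\mathbf 1[\Lambda_M\subset\Lambda']\,g(M)\,dM=0 .
\]
\end{lemma}

\begin{proof}
Let $B=\Lambda/\Lambda'$ and $\psi(H)=\mathbf 1[\Lambda_H\subset\Lambda']$ for $H\in Gr_{n-k+1}$. Since $\Lambda'\supset\pi^N\Lambda$ for some $N$, the function $\psi$ is $K_N$-invariant. We compute $R_{n-k,n-k+1}\psi(M)$.

If $\Lambda_M\not\subset\Lambda'$, then $\Lambda_H\not\subset\Lambda'$ for all $H\supset M$, and the value is $0$.

Let $\Lambda_M\subset\Lambda'$. Subspaces $H\supset M$ correspond to lines $H/M$ in $V/M$, and $\Lambda_H/\Lambda_M$ is the intersection of this line with the lattice $\Lambda/\Lambda_M\cong\mathcal O^k$; it is generated by a primitive vector $x$. So $\psi(H)=1$ if and only if $x$ lies in $\Lambda'/\Lambda_M$, a sublattice of $\mathcal O^k$ with quotient $B$. By the elementary divisor theorem there is a basis $e_1,\dots,e_k$ of $\Lambda/\Lambda_M$ with $\Lambda'/\Lambda_M=\bigoplus_j\pi^{a_j}\mathcal Oe_j$, and $B\cong\bigoplus_j\mathcal O/\pi^{a_j}$ determines the exponents $a_j$ up to order. The measure on lines is invariant under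 change of basis, so the probability that $x\in\Lambda'/\Lambda_M$ is a number $p_B$ that depends only on $B$ and $k$. Exactly $\operatorname{rk}B\le k-1$ exponents are positive, so some $a_j=0$, and the primitive vector $e_j$ lies in $\Lambda'/\Lambda_M$. The condition on the line is open, so $p_B>0$.

Thus $\mathbf 1[\Lambda_M\subset\Lambda']=p_B^{-1}R_{n-k,n-k+1}\psi(M)$ whenever the left side is not identically zero, and $g$ is orthogonal to this real function.
\end{proof}

If $\operatorname{rk}B=k$, all $a_j$ are positive and $p_B=0$; these are the terms that survive.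

\begin{proposition}\label{prop:squares}
Let $0\le k\le n/2$, $s>0$ and $0\ne g\in W_k$. Then
\[
(-1)^k\bigl(T^{(s)}_{n-k,n-k}\,g,g\bigr)=\sum_{\operatorname{rk}(\Lambda/\Lambda')=k}|h_s(\Lambda/\Lambda')|\;\Bigl|\int_{\Lambda_M\subset\Lambda'}g(M)\,dM\Bigr|^2>0,
\]
where the sum runs over the sublattices $\Lambda'\subset\Lambda$ of finite index whose quotient has rank $k$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:kappa}(a), dominated convergence and \eqref{eq:expand},
\[
\bigl(T^{(s)}_{n-k,n-k}g,g\bigr)=\lim_{N\to\infty}\ \sum_{\pi^N\Lambda\subset\Lambda'\subset\Lambda}h_s(\Lambda/\Lambda')\,\Bigl|\int_{\Lambda_M\subset\Lambda'}g(M)\,dM\Bigr|^2 .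
\]
If $\Lambda_M\subset\Lambda'$ for some $M\in Gr_{n-k}$, then $\Lambda/\Lambda'$ is a quotient of $\Lambda/\Lambda_M\cong\mathcal O^k$; so ranks greater than $k$ contribute nothing. Ranks less than $k$ contribute nothing by Lemma~\ref{lem:vanish}. In rank $k$ we have $(-1)^kh_s=|h_s|>0$ by Lemma~\ref{lem:mobius}. After multiplication by $(-1)^k$ we have partial sums of nonnegative terms over increasing index sets that exhaust all sublattices of finite index. This proves the formula.

For strict positivity we exhibit a nonzero term. Choose $N\ge1$ such that $g$ is $K_N$-invariant and $M_0$ with $g(M_0)\ne0$, and put $\Lambda'=\Lambda_{M_0}+\pi^N\Lambda$. Then $\Lambda/\Lambda'\cong(\mathcal O/\pi^N)^k$ has rank $k$. By Lemma~\ref{lem:orbits}, $\{M:\Lambda_M\subset\Lambda'\}$ is the $K_N$-orbit of $M_0$. The integral is $g(M_0)$ times the measure of this orbit, and it is nonzero.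
\end{proof}

\begin{remark}
The hypothesis $k\le n/2$ served only to make the kernel nonzero. For $n/2<k\le n$ the same argument shows that $0\ne g\in W_k$ would give $0=\iint\kappa^sg\bar g\neq0$; hence $W_k=0$, that is, $R_{n-k,n-k+1}$ is onto. For $1\le k\le n/2$, on the other hand, $W_k\ne0$: the $K_1$-invariant functions on $Gr_{n-k}$ and $Gr_{n-k+1}$ have dimensions $\binom nk_q$ and $\binom n{k-1}_q$, whose ratio $(q^{n-k+1}-1)/(q^k-1)$ exceeds $1$, and a $K_1$-invariant function in the image of $R_{n-k,n-k+1}$ is the image of a $K_1$-invariant function (average over $K_1$). With Theorem~\ref{thm:B}(2) this shows that components as in Theorem~\ref{thm:A} exist for every $i$.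
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

Fix $1\le i\le n/2$. Proposition~\ref{prop:squares} gives the sign on $W_i$. To show that primitive valuations come from $W_i$ and from nowhere else, we must know that $T_{n-i,n-i}$ does not vanish on the other components. For these the expansion \eqref{eq:expand} on $Gr_{n-i}$ has terms of both signs. The remedy is to move a component of level $k$ to $Gr_{n-k}$, where Proposition~\ref{prop:squares} applies.

\begin{lemma}\label{lem:descent}
If $\rho$ is a component of $C^\infty(Gr_{n-i})$ of level $k$, then $\rho\subset R_{n-i,n-k}(W_k)$.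
\end{lemma}

\begin{proof}
For $k=0$ this is the definition of the level. Let $k\ge1$. By Lemma~\ref{lem:mult}(b), $C^\infty(Gr_{n-k})=\operatorname{Im}R_{n-k,n-k+1}\oplus W_k$. Applying $R_{n-i,n-k}$ gives
\[
\rho\subset\operatorname{Im}R_{n-i,n-k}=\operatorname{Im}R_{n-i,n-k+1}+R_{n-i,n-k}(W_k).
\]
Both summands are $K$-invariant, so each contains $\rho$ or is orthogonal to it. The first does not contain $\rho$, by the minimality of $k$. If the second did not either, $\rho$ would be orthogonal to a space containing it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(5) and (1)]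
Let $\tau$ be the scalar by which $T^{(s)}_{n-i,n-i}$ acts on $\rho$, and $k=k(\rho)$. Take $0\ne f\in\rho$ and write $f=Rg$ with $R=R_{n-i,n-k}$ and $g\in W_k$; then $g\ne0$. Lemma~\ref{lem:absorb} applies twice, because $(n-i)+(n-i)\ge n$ and $(n-k)+(n-i)\ge n$:
\[
R^*\,T^{(s)}_{n-i,n-i}\,R=c\,R^*\,T^{(s)}_{n-i,n-k}=cc'\,T^{(s)}_{n-k,n-k},\qquad c,c'>0 .
\]
Hence $\tau\,(f,f)=(R^*T^{(s)}_{n-i,n-i}Rg,g)=cc'\,(T^{(s)}_{n-k,n-k}g,g)$, which is nonzero of sign $(-1)^k$ by Proposition~\ref{prop:squares}. This proves (5). For $s=1$ write $\tau=\tau_\rho$; Proposition~\ref{prop:dict}(b) gives $\lambda_\rho=(-1)^ic_i\tau_\rho$, which proves (1).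
\end{proof}

\begin{proposition}\label{prop:primitive}
For $f\in C^\infty(Gr_{n-i})$, $\mathcal D_if\in P_i$ if and only if $f\in W_i$.
\end{proposition}

\begin{proof}
The exponent $n-2i+1$ is at most $n-i$ since $i\ge1$. By Proposition~\ref{prop:dict}(c), $\operatorname{Kl}(\mathcal D_if\cdot V_1^{n-2i+1})$ is a nonzero constant times $T_{n-i+1,n-i}f$, and by the second identity of Lemma~\ref{lem:absorb} this is a positive constant times $R_{n-i,n-i+1}^*T_{n-i,n-i}f$. Since $\operatorname{Kl}$ is injective, $\mathcal D_if\in P_i$ if and only if $T_{n-i,n-i}f\in\operatorname{Ker}R^*_{n-i,n-i+1}=W_i$. Write $f=\sum_\rho f_\rho$ as a finite sum over components. Then $T_{n-i,n-i}f=\sum_\rho\tau_\rho f_\rho$ with all $\tau_\rho\ne0$. As $W_i$ is a sum of components, either function lies in $W_i$ exactly when $f_\rho=0$ for all $\rho\not\subset W_i$.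
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2) and Theorem~\ref{thm:A}]
By Proposition~\ref{prop:primitive}, $\mathcal D_i(\rho)\subset P_i$ if and only if $\rho\perp\operatorname{Im}R_{n-i,n-i+1}$. By Lemma~\ref{lem:mult}(b) this means $\rho\not\subset\operatorname{Im}R_{n-i,n-i+1}$, and by the chain \eqref{eq:chain} this means $k(\rho)=i$. This proves (2). If $\mathcal D_i(\rho)\subset P_i$, then $k(\rho)=i$, and part (1) gives $\lambda_\rho>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
The operator $T_{n-i,n-i}$ acts on each component by a nonzero scalar, so it is bijective. By Lemma~\ref{lem:absorb}, $R_{i,n-i}^*T_{i,n-i}=c_iT_{n-i,n-i}$, so $T_{i,n-i}=\operatorname{Kl}\mathcal D_i$ is injective.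

Surjectivity follows from a dimension count at each finite level. Let $M^\perp$ be the annihilator of $M$ for the standard bilinear form on $\mathbb F^n$. The bijection $M\mapsto M^\perp$ from $Gr_i$ to $Gr_{n-i}$ satisfies $(gM)^\perp=(g^t)^{-1}M^\perp$, and $g\mapsto(g^t)^{-1}$ is an automorphism of $K_N$. So $K_N$ has equally many orbits on $Gr_i$ and $Gr_{n-i}$, and the injective map $T_{i,n-i}\colon C^\infty(Gr_{n-i})^{K_N}\to C^\infty(Gr_i)^{K_N}$ is bijective. Its adjoint $T_{n-i,i}=\operatorname{Kl}\mathcal D_{n-i}$, which goes between the same finite-dimensional spaces in the opposite direction, is then bijective too. Taking the union over $N$, we find that $\operatorname{Kl}\mathcal D_j\colon C^\infty(Gr_{n-j})\to C^\infty(Gr_j)$ is bijective for $j=i$ and $j=n-i$. Since it factors through the injective map $\operatorname{Kl}\colon Val_j^\infty(V)\to C^\infty(Gr_j)$, both $\mathcal D_j$ and $\operatorname{Kl}$ are bijective.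

Finally, by Proposition~\ref{prop:dict}(c), multiplication by $V_1^{n-2i}$ equals $\alpha^{n-2i}\beta'\,\operatorname{Kl}^{-1}\circ T_{n-i,n-i}\circ\mathcal D_i^{-1}$, a composition of bijections.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
Let $0\ne\phi\in P_i$. By (3), $\phi=\mathcal D_if$ with $f\ne0$, and $f\in W_i$ by Proposition~\ref{prop:primitive}. Then $(A_if,f)=c_i(-1)^i(T_{n-i,n-i}f,f)>0$ by Propositions~\ref{prop:dict}(b) and~\ref{prop:squares}, and \eqref{eq:HR} gives the first claim; here $\alpha>0$ is used when $n-2i$ is odd. If $\phi=\mathcal D_if$ with $0\ne f\in\rho$, then $(A_if,f)=\lambda_\rho(f,f)$, and the second claim follows from \eqref{eq:HR} and (1).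
\end{proof}

\begin{remark}
The level of $\rho$ is the degree of the primitive valuations from which $\mathcal D_i(\rho)$ arises by multiplication with powers of $V_1$. Let $1\le k=k(\rho)\le i$ and $f\in\rho$. By Lemma~\ref{lem:descent}, $f=R_{n-i,n-k}g$ with $g\in W_k$. Then $\mathcal D_kg\in P_k$ by Proposition~\ref{prop:primitive} with $k$ in place of $i$, and $\mathcal D_kg\cdot V_1^{i-k}=\alpha^{i-k}\beta\,\mathcal D_if$ by Proposition~\ref{prop:dict}(c). For $k=0$, the same proposition with $a=1$ shows that $\mathcal D_i(1)$ is a multiple of $V_1^i$. So the sign $(-1)^{k}$ of $\phi\cdot\bar\phi\cdot V_1^{n-2i}$ on $\mathcal D_i(\rho)$ is the one that the K\"ahler model assigns to $\eta\,\omega^{i-k}$ with $\eta$ primitive of type $(k,k)$.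
\end{remark}

\begin{thebibliography}{9}

\bibitem{Alesker}
Semyon Alesker, \emph{Towards Hodge-Riemann relations for non-Archimedean analogs of valuations on convex sets}, arXiv:2606.25641 (2026).

\end{thebibliography}
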